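# Complete bounded minimal surfaces in hyperbolic 3-space

## 1. A flat disc made longer but hardly larger

A minimal surface is one whose mean curvature vanishes. It is complete if every path running off to its ideal end has infinite length. Can such a surface nevertheless fit inside a ball? We shall study this in hyperbolic $3$-space $\mathcal H^3$. The question is posed in Leonor Ferrer, Francisco Martin, Masaaki Umehara, Kotaro Yamada, "A construction of a complete bounded null curve in $\mathbb C^3$", arXiv:math/0603530 (2006). To be complete, a bounded surface must accumulate infinite length while going nowhere. So we begin with one step of that kind in the easiest possible setting: a flat disc in $\mathbb R^3$, where everything can be integrated by hand.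

**Notation.** $D(R)=\{|z|<R\}$, $\mathbb D=D(1)$, $z=u+iv$, $dA$ is Lebesgue measure. For $a,b\in\mathbb C^3$, $a\cdot b$ is the complex *bilinear* product, and $|\cdot|$ is the Hermitian norm. For $\psi=(p,q)$, $\psi'=(p',q')$ in $\mathbb C^2$ put
$$\varphi(\psi,\psi')=(pp'-qq',\ i(pp'+qq'),\ pq'+qp'),\qquad \varphi(\psi)=\varphi(\psi,\psi)=(p^2-q^2,\ i(p^2+q^2),\ 2pq).\tag{1}$$

We use the following properties:
$$\varphi(\psi)\cdot\varphi(\psi)=0,\quad |\varphi(\psi)|=\sqrt2\,|\psi|^2,\quad |\varphi(\psi,\psi')|\le\sqrt2\,|\psi||\psi'|,\quad \varphi(\psi+\eta)=\varphi(\psi)+2\varphi(\psi,\eta)+\varphi(\eta).\tag{2}$$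
The first is $(p^2-q^2)^2-(p^2+q^2)^2+4p^2q^2=0$. The third follows from
$$|\varphi(\psi,\psi')|^2=2|pp'|^2+2|qq'|^2+|pq'+qp'|^2\le 2\big(|pp'|^2+|qq'|^2+|pq'|^2+|qp'|^2\big)=2|\psi|^2|\psi'|^2.$$
For $\psi=\psi'$ the middle expression equals $2(|p|^2+|q|^2)^2$, which is the second property. The fourth holds because $\varphi(\cdot,\cdot)$ is bilinear and symmetric. If $\Phi=\varphi(\psi)$, then
$$\Phi_1-i\Phi_2=2p^2,\qquad \Phi_1+i\Phi_2=-2q^2,\qquad \Phi_3=2pq.\tag{3}$$

The classical Weierstrass representation says: if $\psi=(p,q)$ is holomorphic and nowhere zero on a disc, then $f=2\operatorname{Re}\int_0^z\varphi(\psi)\,dz$ is a conformal minimal immersion into $\mathbb R^3$ with metric $2|\varphi(\psi)|^2|dz|^2=4|\psi|^4|dz|^2$. So lengths are computed with the density $2|\psi|^2$. The flat disc $f_0(z)=(u,v,0)$ has $f_{0,z}=(\frac12,-\frac i2,0)$. By (3) we have $p=0$, $-2q^2=1$, and we may take $\psi_0=\frac1{\sqrt2}(0,i)$. The distance from $0$ to the unit circle is $1$.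

**A first try.** Let us add a large, rapidly oscillating term near the boundary. Fix $s\in(0,1]$, put $a=\sqrt{sN}$ and $\psi=(az^N,\ i/\sqrt2)$. This is nowhere zero. Its length density is $2a^2r^{2N}+1$ on $|z|=r$, so the distance from $0$ to the unit circle is $1+\frac{2a^2}{2N+1}\to1+s$ as $N\to\infty$. From (3), $(x_1+ix_2)_z=-2q^2=1$ and $(x_1+ix_2)_{\bar z}=\overline{2p^2}=2a^2\bar z^{2N}$. Hence on the unit circle
$$x_1+ix_2=z+\tfrac{2a^2}{2N+1}\bar z^{2N+1}=e^{i\theta}\big(1+se^{-2i(N+1)\theta}\big)+o(1),\qquad x_3=2\operatorname{Re}\tfrac{\sqrt2\,ia}{N+1}z^{N+1}=o(1).$$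
We gained length $s$, but the radius of the surface also grew to $1+s$. Repeating such steps with $\sum s_n=\infty$ gives no control on the size. The displacement has size about $s$, and part of it points away from the origin.

**The repair.** Displacement of size $s$ is unavoidable, but its direction can be chosen. If it is orthogonal to the position vector, then by Pythagoras the squared radius grows only by $s^2$. At $e^{i\theta}$ the plane orthogonal to $(\cos\theta,\sin\theta,0)$ is spanned by $\mathbf u=(-\sin\theta,\cos\theta,0)$ and $\mathbf v=(0,0,1)$. So we want $b(\theta)\in\mathbb C^2$ with $\varphi(b)$ proportional to $\mathbf u+i\mathbf v=(-\sin\theta,\cos\theta,i)$. One checks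
$$\varphi(1,-e^{i\theta})=(1-e^{2i\theta},\ i(1+e^{2i\theta}),\ -2e^{i\theta})=2ie^{i\theta}(-\sin\theta,\ \cos\theta,\ i),$$
and $(1,-e^{i\theta})$ is the boundary value of the polynomial $(1,-z)$.

**Proposition 1 (flat lengthening).** Let $0<s\le1$, $a=\sqrt{sN}$ and $\psi_N=\psi_0+\frac{a}{\sqrt2}z^N(1,-z)=\frac1{\sqrt2}(az^N,\ i-az^{N+1})$. Then $f_N=2\operatorname{Re}\int_0^z\varphi(\psi_N)dz$ is a conformal minimal immersion near $\overline{\mathbb D}$. As $N\to\infty$, $f_N\to f_0$ uniformly on compact subsets of $\mathbb D$, the distance from $0$ to the unit circle in the metric of $f_N$ is at least $1+s-o(1)$, and $|f_N(e^{i\theta})|^2=1+s^2+o(1)$ uniformly in $\theta$.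

**Proof.** The first component of $\psi_N$ vanishes only at $z=0$, where the second is $i/\sqrt2$. So $\psi_N$ is nowhere zero. From (3), $(x_1+ix_2)_z=-(i-az^{N+1})^2=1+2iaz^{N+1}-a^2z^{2N+2}$, $(x_1+ix_2)_{\bar z}=a^2\bar z^{2N}$ and $x_{3,z}=iaz^N-a^2z^{2N+1}$. Hence
$$x_1+ix_2=z+\tfrac{2ia}{N+2}z^{N+2}-\tfrac{a^2}{2N+3}z^{2N+3}+\tfrac{a^2}{2N+1}\bar z^{2N+1},\qquad x_3=2\operatorname{Re}\Big(\tfrac{ia}{N+1}z^{N+1}-\tfrac{a^2}{2N+2}z^{2N+2}\Big).\tag{4}$$
The convergence on compact sets is visible. On the circle put $\vartheta=2(N+1)\theta$. Since $\frac aN\to0$ and $\frac{a^2}{2N}=\frac s2$,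
$$x_1+ix_2=e^{i\theta}\big(1+\tfrac s2(e^{-i\vartheta}-e^{i\vartheta})\big)+o(1)=e^{i\theta}(1-is\sin\vartheta)+o(1),\qquad x_3=-s\cos\vartheta+o(1),$$
so $|f_N|^2=1+s^2\sin^2\vartheta+s^2\cos^2\vartheta+o(1)=1+s^2+o(1)$. Finally $2|\psi_N|^2=a^2r^{2N}+|i-az^{N+1}|^2\ge a^2r^{2N}+(1-ar^{N+1})^2$, which depends only on $r=|z|$. So a path from $0$ to the circle has length at least
$$\int_0^1\big(a^2r^{2N}+1-2ar^{N+1}+a^2r^{2N+2}\big)dr=\tfrac{a^2}{2N+1}+1-\tfrac{2a}{N+2}+\tfrac{a^2}{2N+3}\ \longrightarrow\ 1+s.\qquad\square$$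

The intrinsic radius grows by $s$, and the square of the extrinsic radius by $s^2$. There are sequences with $\sum s_n=\infty$ and $\sum s_n^2<\infty$, for instance $s_n=s_*/(n+1)$. So iterating steps of this kind should give a complete surface in a ball. What changes when the ambient space is $\mathcal H^3$ and the starting surface is arbitrary?

* In $\mathcal H^3$ the equation for $\psi$ will be $\psi_{\bar z}=T(\psi)$ with a *cubic* $T$. The function $\psi_0+(\text{oscillation})$ is no longer a solution and must be corrected. The oscillation has size $\sqrt{sN}\to\infty$, so the cubic term is not obviously small.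
* The direction field $b(\theta)$ will only be continuous, not the boundary value of a polynomial, and "orthogonal to the position vector" must be replaced by something that makes sense in $\mathcal H^3$.
* The new spinor must have no zeros, and this will no longer be visible by inspection.

## 2. The statements in $\mathcal H^3$, and the case of curvature bounded below

$\mathcal H^3$ is the simply connected complete Riemannian $3$-manifold of constant curvature $-1$. We use the upper half-space $\{(x_1,x_2,t):t>0\}$ with metric $t^{-2}(dx_1^2+dx_2^2+dt^2)$ and orthonormal frame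
$$e_1=t\,\partial_{x_1},\quad e_2=t\,\partial_{x_2},\quad e_3=t\,\partial_t.$$
The isometries $(x,t)\mapsto(b+kx,kt)$, with $b\in\mathbb R^2$, $k>0$, act simply transitively and preserve this frame. We also use the standard formula $\cosh d\big((x,t),(0,0,1)\big)=\frac{|x|^2+t^2+1}{2t}$.

An immersion $f:M\to\mathcal H^3$ of a connected surface without boundary is **minimal** if its mean curvature vanishes, **complete** if the induced metric on $M$ is complete, and **bounded** if $f(M)$ lies in a geodesic ball. A totally geodesic plane is minimal and complete but not bounded. A small open disc in it is minimal and bounded but not complete. For comparison, it is known that there are simply connected complete bounded surfaces of constant mean curvature one in $\mathcal H^3$. For minimal surfaces the answer is also yes.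

**Theorem A.** For every nonempty open geodesic ball $B\subset\mathcal H^3$ there is a complete conformal minimal immersion $f:\mathbb D\to\mathcal H^3$ with $f(\mathbb D)\subset B$.

**Theorem B (density).** Let $f_0$ be a conformal minimal immersion of a neighborhood of $\overline{\mathbb D}$ into $\mathcal H^3$ and let $\nu>0$. Then there is a complete conformal minimal immersion $f:\mathbb D\to\mathcal H^3$ with $\sup_{z\in\mathbb D}d(f(z),f_0(z))<\nu$.

**Proposition C (a necessary condition).** If $f:M\to\mathcal H^3$ is a complete bounded minimal immersion, then the Gauss curvature of $M$ is not bounded below.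

Proposition C is not needed for the theorems, but it tells us what to look for. By the Gauss equation a minimal surface in $\mathcal H^3$ has $K=-1-k_1^2$, where $\pm k_1$ are its principal curvatures. So a complete bounded example must bend without bound, and rapid oscillation near the boundary is a natural thing to try.

**Proof of Proposition C.** Suppose $f(M)$ lies in a ball centered at $o$, and let $F=\cosh d(\cdot,o)$. Then $\operatorname{Hess}F=F\,g$. Indeed, in the hyperboloid model $F=-\langle\cdot,o\rangle$, and a unit speed geodesic satisfies $\gamma''=\gamma$, so $(F\circ\gamma)''=F\circ\gamma$. For $u=F\circ f$, $\Delta_Mu$ is the trace of $\operatorname{Hess}F$ over the tangent plane plus the derivative of $F$ along the mean curvature vector, which is zero. Thus $\Delta_Mu=2u\ge2$, and $u$ is bounded. (If $M$ were compact, $u$ would have a maximum, where $\Delta_M u\le0$. So no compact example exists.)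

For complete $M$ we use Omori's maximum principle (J. Math. Soc. Japan 19 (1967)): on a complete Riemannian manifold with sectional curvature bounded below, every $C^2$ function $u$ bounded above admits points $x_k$ with $u(x_k)\to\sup u$, $|\nabla u|(x_k)\to0$ and $\operatorname{Hess}u(X,X)\le\frac1k$ for all unit $X\in T_{x_k}M$. If the Gauss curvature of $M$ were bounded below, this would give $\Delta_M u(x_k)\le\frac2k$, contradicting $\Delta_M u\ge2$. $\square$

**Theorem B implies Theorem A.** For $0<r<1$ let $f_0(u+iv)=(ru,0,1+rv)$. This is a conformal parametrization of a piece of the totally geodesic plane $\{x_2=0\}$ (the fixed set of the reflection $x_2\mapsto-x_2$), hence a conformal minimal immersion near $\overline{\mathbb D}$. As $r\to0$ its image shrinks to the point $(0,0,1)$. Let $B$ have radius $\varrho$. Choose $r$ so small that $f_0(\overline{\mathbb D})$ lies within distance $\varrho/2$ of $(0,0,1)$, move $(0,0,1)$ to the center of $B$ by an isometry, and apply Theorem B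 with $\nu=\varrho/3$. $\square$

It remains to prove Theorem B.

## 3. Minimal surfaces as solutions of a cubic $\bar\partial$-equation

We first need the $\mathcal H^3$ version of the Weierstrass representation.

**The covering $\varphi$.** *The map $\varphi:\mathbb C^2\setminus0\to\{\Phi\in\mathbb C^3\setminus 0:\Phi\cdot\Phi=0\}$ is a two-sheeted covering.* It is onto: a null $\Phi$ satisfies $(\Phi_1-i\Phi_2)(\Phi_1+i\Phi_2)=-\Phi_3^2$. Choose $p,q$ by the first two equations in (3). Then $4p^2q^2=\Phi_3^2$, and changing the sign of $q$ if necessary gives $2pq=\Phi_3$. By (3), $\Phi$ determines $p^2,q^2,pq$, hence $\psi$ up to sign. The differential $2\varphi(\psi,\cdot)$ is injective: if $pp'-qq'$, $pp'+qq'$ and $pq'+qp'$ all vanish and, say, $p\ne0$, then $p'=0$ and so $q'=0$; the case $q\ne0$ is the same. So $\varphi$ is a local diffeomorphism onto the null cone minus $0$. It is proper by $|\varphi(\psi)|=\sqrt2|\psi|^2$, and it is exactly two-to-one. Hence it is a covering.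

Put
$$T(p,q)=-(|q|^2\bar q,\ |p|^2\bar p),\qquad\text{and consider}\qquad \psi_{\bar z}=T(\psi).\tag{5}$$

**Lemma 2 (representation).** Let $\Omega\subset\mathbb C$ be a simply connected domain and $z_0\in\Omega$.

(a) If $\psi:\Omega\to\mathbb C^2\setminus0$ is smooth and solves (5), then for each $y\in\mathcal H^3$ there is a unique conformal minimal immersion $f:\Omega\to\mathcal H^3$ with $f(z_0)=y$ and $f_z=\sum_j\Phi_je_j$, $\Phi=\varphi(\psi)$. Its metric is $4|\psi|^4|dz|^2$.

(b) Every conformal minimal immersion $\Omega\to\mathcal H^3$ arises this way.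

**Proof.** *Step 1: the minimal surface equation in terms of $\Phi$.* For $f=(x_1,x_2,e^\tau)$ we have $f_z=\sum\Phi_je_j$ with $\Phi_j=e^{-\tau}x_{j,z}$ for $j=1,2$ and $\Phi_3=\tau_z$. Recall that $f$ is conformal iff $\Phi\cdot\Phi=0$, that its metric is then $2|\Phi|^2|dz|^2$, and that a conformal immersion of a surface is minimal iff it is harmonic. Harmonic maps are the critical points of $\frac12\int|\nabla\tau|^2+e^{-2\tau}(|\nabla x_1|^2+|\nabla x_2|^2)$. Varying $x_j$ gives $\operatorname{div}(e^{-2\tau}\nabla x_j)=0$, that is, $\Delta x_j=2\nabla\tau\cdot\nabla x_j$. Varying $\tau$ gives $\Delta\tau=-e^{-2\tau}\sum_{j\le2}|\nabla x_j|^2$. With $\Delta=4\partial_z\partial_{\bar z}$, $\nabla\tau\cdot\nabla x_j=2(\tau_zx_{j,\bar z}+\tau_{\bar z}x_{j,z})$ and $|\nabla x_j|^2=4|x_{j,z}|^2$ these equations read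
$$x_{j,z\bar z}=\tau_zx_{j,\bar z}+\tau_{\bar z}x_{j,z},\qquad \tau_{z\bar z}=-e^{-2\tau}\sum_{j\le 2}|x_{j,z}|^2.$$
Since $\Phi_{j,\bar z}=e^{-\tau}(x_{j,z\bar z}-\tau_{\bar z}x_{j,z})$, they are equivalent to
$$\Phi_{j,\bar z}=\Phi_3\overline{\Phi_j}\ (j=1,2),\qquad \Phi_{3,\bar z}=-(|\Phi_1|^2+|\Phi_2|^2).\tag{6}$$
The first two equations are equivalent to $(\Phi_1\mp i\Phi_2)_{\bar z}=\Phi_3\overline{(\Phi_1\pm i\Phi_2)}$.

*Step 2: (a).* Using (3) and (5),
$$(2p^2)_{\bar z}=4pp_{\bar z}=-4pq\bar q^2=\Phi_3\overline{(\Phi_1+i\Phi_2)},\qquad(-2q^2)_{\bar z}=-4qq_{\bar z}=4pq\bar p^2=\Phi_3\overline{(\Phi_1-i\Phi_2)},$$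
$$\Phi_{3,\bar z}=2(p_{\bar z}q+pq_{\bar z})=-2(|q|^4+|p|^4)=-(|p^2-q^2|^2+|p^2+q^2|^2)=-(|\Phi_1|^2+|\Phi_2|^2).$$
This is (6). We now recover $f$. A real form $2\operatorname{Re}(A\,dz)$ is closed iff $A_{\bar z}$ is real. Since $\Phi_{3,\bar z}$ is real and $\Omega$ is simply connected, there is a real $\tau$ with $\tau_z=\Phi_3$. Then $\tau_{\bar z}=\overline{\Phi_3}$ and $(e^\tau\Phi_j)_{\bar z}=e^\tau(\overline{\Phi_3}\Phi_j+\Phi_3\overline{\Phi_j})$ is real. So there are real $x_j$ with $x_{j,z}=e^\tau\Phi_j$. Prescribing $f(z_0)$ fixes the constants, which also gives uniqueness. Since $\Phi$ is null and nowhere zero, $f$ is a conformal immersion; it is harmonic by (6), hence minimal. Its metric is $2|\Phi|^2|dz|^2=4|\psi|^4|dz|^2$.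

*Step 3: (b).* Now $\Phi$ is null and nowhere zero on a simply connected domain, so it lifts through the covering to a smooth $\psi$ with $\varphi(\psi)=\Phi$. By (6) and (3),
$$4pp_{\bar z}=-4pq\bar q^2,\qquad 4qq_{\bar z}=-4qp\bar p^2,\qquad qp_{\bar z}+pq_{\bar z}=-|p|^4-|q|^4 .$$
Where $pq\ne0$, the first two give (5). Where $p=0$, we have $q\ne0$; the third gives $p_{\bar z}=-|q|^2\bar q$, the second gives $q_{\bar z}=0$, so (5) holds. The case $q=0$ is symmetric. $\square$

We call $\psi$ the **spinor** of $f$.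

**Example.** For $f_0=(ru,0,1+rv)$ we have $\Phi=\frac{r}{2(1+rv)}(1,0,-i)$, so (3) is solved by $\psi_0=g\,(1,-i)$ with $g^2=\frac{r}{4(1+rv)}$, $g>0$. Let us check (5). From $2gg_{\bar z}=-\frac{r^2}{4(1+rv)^2}v_{\bar z}=-4g^4\cdot\frac i2=-2ig^4$ we get $g_{\bar z}=-ig^3$. And $-|q|^2\bar q=-g^2\cdot ig=-ig^3$, while $q_{\bar z}=-ig_{\bar z}=-g^3=-|p|^2\bar p$.

**Scaling.** Since $T$ is homogeneous of degree $3$, if $\psi$ solves (5), so does $R^{1/2}\psi(Rz)$. Its $\Phi$ is $R\,\Phi(Rz)$, so it is the spinor of $f(Rz)$.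

We shall produce solutions of (5) only as bounded functions solving it in the sense of distributions: $\int\psi\chi_{\bar z}\,dA=-\int T(\psi)\chi\,dA$ for all test functions $\chi$. The next lemma says that this is enough.

**Lemma 3 (regularity).** Let $\psi\in L^\infty(\Omega)$, $|\psi|\le B$, satisfy (5) in the sense of distributions. Then $\psi$ is smooth after modification on a null set. On each closed disc in $\Omega$ its Lipschitz constant is bounded in terms of $B$, $\Omega$ and the disc only.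

**Proof.** Let $\mathcal Cg(z)=\frac1\pi\int\frac{g(w)}{z-w}dA(w)$ be the Cauchy transform; $\bar\partial\,\mathcal Cg=g$. Fix a compact set containing all supports below.

*Mapping properties.* If $g$ is bounded, then $\mathcal Cg\in C^{0,1/2}$ with bounds. Indeed $|z-z'|^{1/2}\le|z-w|^{1/2}+|z'-w|^{1/2}$ gives
$$\Big|\frac1{z-w}-\frac1{z'-w}\Big|=\frac{|z-z'|}{|z-w||z'-w|}\le2|z-z'|^{1/2}\big(|z-w|^{-3/2}+|z'-w|^{-3/2}\big),$$
which is integrable in $w$ over the support with a uniform bound. The classical Hölder estimate for the Cauchy transform says that $g\in C^{0,1/2}$ implies $\mathcal Cg\in C^{1,1/2}$ on compact sets, with bounds. As $\mathcal C$ commutes with derivatives of compactly supported functions, $g\in C^{k,1/2}$ implies $\mathcal Cg\in C^{k+1,1/2}$ on compact sets.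

*Bootstrap.* For $\chi\in C_c^\infty(\Omega)$,
$$(\chi\psi)_{\bar z}=g:=\chi_{\bar z}\psi+\chi T(\psi),$$
which is bounded with compact support. The difference $\chi\psi-\mathcal Cg$ satisfies $\bar\partial(\cdot)=0$ on $\mathbb C$, so by Weyl's lemma it is a.e. an entire function. It tends to $0$ at $\infty$, so it is $0$ and $\chi\psi=\mathcal Cg$ a.e. Hence $\psi\in C^{0,1/2}$ where $\chi=1$. Take a second cut-off supported there. Since $T$ is polynomial in $p,q,\bar p,\bar q$, the new $g$ is in $C^{0,1/2}$, and $\psi\in C^{1,1/2}$ on a smaller set. These two steps give the Lipschitz bound on a given closed disc. Repeating with shrinking cut-offs gives smoothness. $\square$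

## 4. Why the obvious correction loses a logarithm

Let $\psi_0=(p_0,q_0)$ be a smooth nowhere vanishing solution of (5) near $\overline{\mathbb D}$, and let $M=\max_{\overline{\mathbb D}}|\psi_0|$, $\mu=\min_{\overline{\mathbb D}}|\psi_0|>0$. As in Section 1 we want a solution $\psi_0+\eta$ with
$$\eta\approx h:=a z^N\cdot(\text{something of norm about }1),\qquad a=\sqrt{sN},$$
where $h$ is holomorphic. Then $\eta$ must satisfy $\eta_{\bar z}=T(\psi_0+\eta)-T(\psi_0)$. The first component of $T(\psi)$ is $-q\bar q^2$. Expanding $-(q_0+\eta_2)(\bar q_0+\bar\eta_2)^2$ we get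
$$T(\psi_0+\eta)-T(\psi_0)=\mathrm{Lin}(\eta)+\mathrm{Quad}(\eta)+\mathrm{Cub}(\eta),$$
with first components $-(2|q_0|^2\bar\eta_2+\bar q_0^2\eta_2)$, $-(q_0\bar\eta_2^2+2\bar q_0|\eta_2|^2)$ and $-|\eta_2|^2\bar\eta_2$. The second components are the same with $q_0,\eta_2$ replaced by $p_0,\eta_1$. $\mathrm{Lin}$ is real linear. With $m=\max(|\eta|,|\eta'|)$ we have, pointwise,
$$|\mathrm{Lin}(\eta)|\le3M^2|\eta|,\quad|\mathrm{Quad}(\eta)-\mathrm{Quad}(\eta')|\le6Mm|\eta-\eta'|,\quad|\mathrm{Cub}(\eta)-\mathrm{Cub}(\eta')|\le3m^2|\eta-\eta'|.\tag{7}$$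
These hold component by component: for instance $|q_0||\bar\eta_2^2-\bar\eta_2'^2|\le2Mm|\eta_2-\eta_2'|$ and $2|q_0|\,\big||\eta_2|^2-|\eta_2'|^2\big|\le4Mm|\eta_2-\eta'_2|$.

The sensible approach is to solve $\eta=h+S(T(\psi_0+\eta)-T(\psi_0))$ by contraction, where $S$ is a right inverse of $\bar\partial$. To keep $\eta$ negligible inside the disc we work with the norm $\sup|\eta|/|z|^N$. The plain Cauchy transform does not respect this norm, because $\mathcal Cg(0)$ need not vanish. So one takes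
$$Sg(z)=\frac1\pi\int_{\mathbb D}\Big(\frac zw\Big)^N\frac{g(w)}{z-w}\,dA(w),$$
which is still a right inverse, since the extra factor is holomorphic in $z$ and equals $1$ at $z=w$ (the argument is written out in Lemma 4). This attempt meets two obstacles.

*The linear term.* If $|g|\le\gamma|w|^N$, then $|Sg(z)|\le\gamma|z|^N\frac1\pi\int_{\mathbb D}\frac{dA(w)}{|z-w|}$, and for a given $z$ a suitable choice of the argument of $g$ gives equality. At $z\to0$ the integral tends to $2$. So the contraction constant for $\mathrm{Lin}$ that one obtains is of order $M^2$, is not improved by taking $N$ large, and need not be less than $1$.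

*The cubic term.* On $\{|\eta|\le2a|z|^N\}$ the bound (7) gives $|\mathrm{Cub}(\eta)-\mathrm{Cub}(\eta')|\le12a^2|w|^{2N}\sup(|\eta-\eta'|/|w|^N)$. The factor $a^2=sN$ is huge, but $|w|^{2N}$ lives on an annulus of width about $1/N$. If $S$ gained a factor $O(1/N)$ on such functions, the contraction constant would be $O(s)$, which is small. It does not. Choose $g$ with $|g(w)|=|w|^{2N}$ and with argument such that $w^{-N}g(w)/(1-w)\ge0$. On the set $w=re^{it}$, $1-\frac1N\le r\le1$, $\frac1N\le|t|\le1$ (with $N\ge2$), $|1-w|\le(1-r)+|t|\le2|t|$, $|w|^N\ge\frac14$ and $r\ge\frac12$, so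
$$Sg(1)=\frac1\pi\int_{\mathbb D}\frac{|w|^N}{|1-w|}dA\ \ge\ \frac1\pi\cdot\frac14\cdot\frac1{2N}\cdot2\int_{1/N}^1\frac{dt}{2t}=\frac{\log N}{8\pi N}.\tag{8}$$
($Sg$ is continuous up to $z=1$, being $z^N$ times the Cauchy transform of a bounded function, so (8) is also a lower bound for $\sup_{\mathbb D}|Sg|/|z|^N$.) The best contraction constant obtained from sizes alone is therefore of order $a^2\frac{\log N}N=s\log N$, and it fails as $N\to\infty$. The slow decay of $1/|z-w|$ along the thin annulus causes the logarithm.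

A right inverse of $\bar\partial$ may have any kernel $\frac{E(z,w)}{\pi(z-w)}$ with $E$ holomorphic in $z$ and $E(w,w)=1$. We use this freedom twice: a Gaussian factor $E$ makes the linear term small, and a factor $E$ decaying on the scale $1/N$ removes the logarithm. The second factor costs some powers of $|w|$, but the quadratic and cubic terms have powers to spare, because they carry $|w|^{2N}$ and not only $|w|^N$.

## 5. Two weighted Cauchy kernels and a fixed point

**Parameters.** Let $0<s\le2^{-12}$. Fix $\lambda>0$ with $3M^2\sqrt{2\pi/\lambda}\le s$ and put $\ell=\lceil\lambda\rceil$. For integers $N\ge2\ell+8$ put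
$$n=\lfloor(N-\ell)/2\rfloor,\qquad a=\sqrt{sN},\qquad W(z)=|z|^Ne^{-\lambda(1-|z|^2)/2},\qquad\|\eta\|=\operatorname*{ess\,sup}_{\mathbb D}|\eta|/W.$$
Then $n\ge(N-\ell-1)/2\ge N/4$. Let $X$ be the Banach space of classes of measurable $\eta:\mathbb D\to\mathbb C^2$ with $\|\eta\|<\infty$. From $\log|z|\le(|z|^2-1)/2$ we get $|z|^\ell\le|z|^\lambda\le e^{-\lambda(1-|z|^2)/2}$, so
$$|z|^{N+\ell}\le W(z)\le|z|^N\qquad(z\in\mathbb D).\tag{9}$$

With $k(\xi)=\frac1n\sum_{j=0}^{n-1}\xi^j$ let
$$S_1g(z)=\frac1\pi\int_{\mathbb D}\Big(\frac zw\Big)^Ne^{\lambda(\bar wz-|w|^2)}\frac{g(w)}{z-w}dA(w),\qquad S_2g(z)=\frac1\pi\int_{\mathbb D}\Big(\frac zw\Big)^{N+\ell}k\Big(\frac zw\Big)^2\frac{g(w)}{z-w}dA(w).$$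

**Lemma 4 (kernel bounds).** If $|g|\le\gamma W$, then $|S_1g|\le\sqrt{2\pi/\lambda}\,\gamma W$. If $|g(w)|\le\gamma|w|^{2N}$, then $|S_2g|\le\frac{32}N\gamma W$. In these cases $\bar\partial S_ig=g$ on $\mathbb D$ in the sense of distributions.

**Proof.** *Step 1: $S_1$.* Since $\operatorname{Re}(\bar wz)=\frac12(|z|^2+|w|^2-|z-w|^2)$,
$$\big|e^{\lambda(\bar wz-|w|^2)}\big|=e^{\lambda(|z|^2-|w|^2)/2}\,e^{-\lambda|z-w|^2/2}.$$
The first factor fits the weight: $|z/w|^Ne^{\lambda(|z|^2-|w|^2)/2}W(w)=W(z)$. The second is the Gaussian gain. Hence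
$$|S_1g(z)|\le\gamma W(z)\,\frac1\pi\int_{\mathbb C}\frac{e^{-\lambda|\zeta|^2/2}}{|\zeta|}dA(\zeta)=\gamma W(z)\cdot2\int_0^\infty e^{-\lambda r^2/2}dr=\sqrt{2\pi/\lambda}\ \gamma W(z).\tag{10}$$

*Step 2: $S_2$.* For $z,w\in\mathbb D$, $w\ne0$, we have two bounds for $k$:
$$|w|^n\Big|k\Big(\frac zw\Big)\Big|\le\frac1n\sum_{j<n}|w|^{n-j}|z|^j\le1,\qquad|w|^n\Big|k\Big(\frac zw\Big)\Big|=\frac{|w|\,|z^n-w^n|}{n|z-w|}\le\frac2{n|z-w|}.$$
The second uses $k(\xi)=\frac{\xi^n-1}{n(\xi-1)}$. As $N-\ell\ge2n$, we have $|w|^{-N-\ell}|w|^{2N}\le|w|^{2n}$, so with (9) and $r=|z-w|$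
$$|S_2g(z)|\le\frac{\gamma|z|^{N+\ell}}\pi\int_{\mathbb D}|w|^{2n}\frac{|k(z/w)|^2}{|z-w|}dA(w)\le\frac{\gamma W(z)}\pi\,2\pi\Big[\int_0^{2/n}dr+\int_{2/n}^\infty\frac{4\,dr}{n^2r^2}\Big]=\frac{8\gamma}nW(z)\le\frac{32\gamma}NW(z).\tag{11}$$

*Step 3: right inverses.* For $w\ne0$ both kernels are $\frac{E(z,w)}{\pi(z-w)}$ with $E$ entire in $z$ and $E(w,w)=1$ (note $k(1)=1$). Let $\chi\in C_c^\infty(\mathbb D)$. The estimates (10), (11) were made with absolute values inside the integrals, so Fubini's theorem applies to $\int S_ig\,\chi_{\bar z}\,dA$. The Cauchy–Pompeiu formula, $\frac1\pi\int\frac{\phi_{\bar z}(z)}{z-w}dA(z)=-\phi(w)$ for $\phi\in C_c^\infty(\mathbb C)$, applied to $\phi=E(\cdot,w)\chi$ with $\phi_{\bar z}=E\chi_{\bar z}$, gives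
$$\int S_ig\,\chi_{\bar z}\,dA=\int g(w)\Big[\frac1\pi\int\frac{(E(z,w)\chi(z))_{\bar z}}{z-w}dA(z)\Big]dA(w)=-\int g\chi\,dA.\qquad\square$$

For $\|\eta\|\le2a$ let $K(\eta)=S_1\mathrm{Lin}(\eta)+S_2(\mathrm{Quad}(\eta)+\mathrm{Cub}(\eta))$, and put $\omega=386s\le\frac18$, $\delta=2\omega=772s\le\frac14$.

**Lemma 5 (fixed point).** Assume also $384M\sqrt{s/N}\le s$. For every $h\in X$ with $\|h\|\le a$ there is exactly one $\eta$ with $\|\eta\|\le2a$ and $\eta=h+K(\eta)$. It satisfies
$$|\eta|\le2aW\le2a|z|^N,\qquad|\eta-h|\le2\omega aW\le\delta a|z|^N.\tag{12}$$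
If $\eta'$ is the fixed point for $h'$, then
$$\|\eta-\eta'-(h-h')\|\le\omega\|\eta-\eta'\|,\qquad\|\eta-\eta'\|\le\frac{\|h-h'\|}{1-\omega}.\tag{13}$$
If $h$ is holomorphic, then $\psi_0+\eta$ is, after modification on a null set, a smooth solution of (5) on $\mathbb D$, and (12) holds at every point.

**Proof.** *Contraction.* Let $\|\eta\|,\|\eta'\|\le2a$. In (7) we have $m\le2aW$, $|\eta-\eta'|\le\|\eta-\eta'\|W$ and $W^3\le W^2\le|z|^{2N}$. So the $\mathrm{Lin}$ difference is at most $3M^2\|\eta-\eta'\|W$, and the $\mathrm{Quad}+\mathrm{Cub}$ difference is at most $(12Ma+12a^2)\|\eta-\eta'\||z|^{2N}$. By Lemma 4 and the choice of $\lambda$,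
$$\|K(\eta)-K(\eta')\|\le\Big[s+\frac{32}N(12Ma+12a^2)\Big]\|\eta-\eta'\|=\Big[s+384M\sqrt{\tfrac sN}+384s\Big]\|\eta-\eta'\|\le\omega\|\eta-\eta'\|.$$
Also $K(0)=0$, so $\|K(\eta)\|\le2\omega a$ and $\|h+K(\eta)\|\le a+\frac a4\le2a$. Thus $\eta\mapsto h+K(\eta)$ is a contraction of $\{\|\eta\|\le2a\}$ into itself. Its fixed point satisfies (12), because $\eta-h=K(\eta)$ and $W\le|z|^N$. The first half of (13) is $\|K(\eta)-K(\eta')\|\le\omega\|\eta-\eta'\|$, and the second follows by the triangle inequality.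

*The equation.* If $h$ is holomorphic, then $\bar\partial\eta=\mathrm{Lin}(\eta)+\mathrm{Quad}(\eta)+\mathrm{Cub}(\eta)=T(\psi_0+\eta)-T(\psi_0)$ in distributions, so the bounded function $\psi_0+\eta$ satisfies (5) in distributions. Lemma 3 gives smoothness, and (12) extends to all points by continuity (in what follows the a.e. inequality (13) is used pointwise for the same reason). $\square$

## 6. Moving the zeros away

The new spinor must be nowhere zero. A map from a real surface to $\mathbb C^2=\mathbb R^4$ should miss $0$ generically, and we use a parameter $c\in\mathbb C^2$ to make this precise.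

**Lemma 6 (no zeros).** Let $\beta:\mathbb C\to\mathbb C^2$ be a polynomial with $|\beta|\le1-s$ on $\overline{\mathbb D}$. For $|c|\le s$ let $h_c=az^{N+\ell}(\beta+c)$, let $\eta_c$ be the fixed point of Lemma 5 and $\psi_c=\psi_0+\eta_c$. For $N$ large, $\psi_c$ has no zero in $\mathbb D$ for almost every $c$ with $|c|\le s$.

**Proof.** By (9), $\|h_c\|\le a$, so Lemma 5 applies. Let $r_N=1-N^{-1/2}$; then $r_N^N\le e^{-\sqrt N}$.

*Step 1: inside $|z|\le r_N$.* Here $|\eta_c|\le2ar_N^N\le2\sqrt{sN}\,e^{-\sqrt N}<\mu\le|\psi_0|$ for $N$ large, so $\psi_c(z)\ne0$.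

*Step 2: for each $z$ with $r_N\le|z|<1$ there is at most one $c$ with $\psi_c(z)=0$.* For $N$ large, $|z|^\ell\ge\frac12$. We have $h_c-h_{c'}=az^{N+\ell}(c-c')$, so $\|h_c-h_{c'}\|\le a|c-c'|$. By (13),
$$|\psi_c(z)-\psi_{c'}(z)|\ge a|c-c'||z|^{N+\ell}-\frac{\omega}{1-\omega}a|c-c'|W(z)\ge a|c-c'||z|^N\Big(|z|^\ell-\frac\omega{1-\omega}\Big)\ge\kappa_N|c-c'|,\tag{14}$$
with $\kappa_N=a\,r_N^N(\frac12-\frac17)>0$. Write $c(z)$ for the exceptional $c$, if it exists.

*Step 3: $c(\cdot)$ is locally Lipschitz.* Since $|\psi_c|\le M+2a$, Lemma 3 gives on each closed disc in $\mathbb D$ a Lipschitz constant $L'$ valid for all $\psi_c$. If $z,z'$ lie in such a disc and $c(z),c(z')$ exist, then both points satisfy $|\cdot|\ge r_N$ by Step 1, and by (14) at $z'$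
$$\kappa_N|c(z)-c(z')|\le|\psi_{c(z)}(z')-\psi_{c(z')}(z')|=|\psi_{c(z)}(z')|=|\psi_{c(z)}(z')-\psi_{c(z)}(z)|\le L'|z-z'|.$$

*Step 4: the bad set is null.* Cover $\mathbb D$ by countably many closed discs in $\mathbb D$. The set of bad $c$ is a countable union of Lipschitz images of bounded subsets of $\mathbb R^2$ in $\mathbb R^4$. Such an image is Lebesgue null: cover the subset by $O(j^2)$ squares of side $1/j$. Their images lie in balls of radius $O(1/j)$, of total volume $O(j^2\cdot j^{-4})\to0$. $\square$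

## 7. Oscillation orthogonal to the gradient: the lengthening step

In Section 1 there was one center, the origin. Here each boundary point $f_0(Re^{i\theta})$ gets its own center $y(\theta)$; later $y(\theta)$ will be close to $f_0(e^{i\theta})$, which is what keeps the new surface near the old one. Let $y:S^1\to\mathcal H^3$ be continuous,
$$F_\theta(x)=\cosh d(x,y(\theta)),$$
and let $G^\theta(x)\in\mathbb R^3$ be the components of $\nabla F_\theta(x)$ in the frame $(e_j)$. A frame-preserving isometry moves $y(\theta)$ to $(0,0,1)$, and for that center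
$$F=\frac{|x|^2+t^2+1}{2t},\qquad G=\Big(x_1,\ x_2,\ \frac{t^2-1-|x|^2}{2t}\Big).$$
So $G^\theta(x)$ depends continuously on $x$ and $\theta$. Closed balls are compact and geodesically convex, so there is a universal constant $C_0$ such that on $\{d(\cdot,y(\theta))\le3\}$ we have $|G^\theta|\le C_0$, and $G^\theta$ and $F_\theta$ are $C_0$-Lipschitz. Moreover $|G^\theta(x)|=\sinh d(x,y(\theta))$ vanishes only at $x=y(\theta)$. Let $C=4000\,C_0$. We write $\mathrm{dist}_\psi$ for distance in the metric $4|\psi|^4|dz|^2$.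

**Proposition 7 (lengthening step).** Let $f_0$ be a conformal minimal immersion of a disc $D(R')$, $R'>R$, into $\mathcal H^3$ with spinor $\psi_0$, and suppose $0<d(f_0(Re^{i\theta}),y(\theta))\le2$ for all $\theta$. Let $0<s\le2^{-12}$, $0<\rho<R$, $\epsilon>0$. Then there are $R_1\in(\rho,R)$ and a smooth nowhere zero solution $\psi_1$ of (5) on $D(R)$ such that the corresponding $f_1$ with $f_1(0)=f_0(0)$ satisfies:

* **(P1)** $|\psi_1-\psi_0|<\epsilon$ and $d(f_1,f_0)<\epsilon$ on $\overline{D(\rho)}$;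
* **(P2)** $\mathrm{dist}_{\psi_1}(0,\partial D(R_1))\ge\mathrm{dist}_{\psi_0}(0,\partial D(\rho))+\frac s8-\epsilon$;
* **(P3)** $|F_\theta(f_1(R_1e^{i\theta}))-F_\theta(f_0(Re^{i\theta}))|\le Cs^2+\epsilon$ for all $\theta$;
* **(P4)** $d(f_1(re^{i\theta}),f_0(re^{i\theta}))\le6s+\epsilon$ for $0\le r\le R_1$ and all $\theta$.

**Proof.** **Step 0: reduction to $R=1$.** Replace $\psi_0$ by $R^{1/2}\psi_0(Rz)$, $\rho$ by $\rho/R$ and $\epsilon$ by $\min(1,R^{1/2})\epsilon$. Distances are unchanged and spinor differences are multiplied by $R^{1/2}$, so the result for $R=1$ gives the general one. Now $R=1$, and Sections 5 and 6 apply with $M,\mu,\lambda,\ell$ as there.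

**Step 1: a direction field orthogonal to the gradient.** Let $G_\theta=G^\theta(f_0(e^{i\theta}))$. It is continuous and periodic in $\theta$, nonzero, and $|G_\theta|\le C_0$. We want a continuous periodic $b:S^1\to\mathbb C^2$ with $|b|=1$ and $\varphi(b(\theta))\cdot G_\theta=0$.

First we frame $G_\theta^\perp$. Sending a positive orthonormal frame $(\mathbf u,\mathbf v,\mathbf g)$ to $\mathbf g$ is a fiber bundle $SO(3)\to S^2$. So the path $G_\theta/|G_\theta|$, $0\le\theta\le2\pi$, lifts to a continuous frame $(\mathbf u,\mathbf v)$ of $G_\theta^\perp$. At $\theta=2\pi$ it differs from the frame at $\theta=0$ by a rotation of angle $\alpha$. Rotating $(\mathbf u,\mathbf v)$ at $\theta$ by $-\alpha\theta/2\pi$ makes it periodic. The loop $\mathbf u+i\mathbf v$ consists of null vectors of norm $\sqrt2$ with $(\mathbf u+i\mathbf v)\cdot G_\theta=0$. Lift it over $[0,2\pi]$ through the covering $\varphi$ to $b$. Then $|b|=1$ by (2), and $b(2\pi)=\pm b(0)$. In the case of the minus sign replace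 $b$ by $e^{i\theta/2}b$: this is periodic, and $\varphi(b)$ is multiplied by $e^{i\theta}$, so it remains orthogonal to $G_\theta$. (For the flat disc of Section 1 the minus sign occurs: up to a constant factor the lift of $(-\sin\theta,\cos\theta,i)$ is $(e^{-i\theta/2},-e^{i\theta/2})$, and the correction produces $(1,-e^{i\theta})$.)

**Step 2: polynomial approximation.** By Fejér's theorem choose $\tilde b=\sum_{|k|\le m}b_ke^{ik\theta}$ with $|\tilde b-b|\le s$, and let $\beta(z)=(1-2s)\sum b_kz^{k+m}$, so that $\beta=(1-2s)e^{im\theta}\tilde b$ on the circle. The factor $e^{im\theta}$ is harmless, since it multiplies $\varphi$ by a unit complex number. By the maximum principle $|\beta|\le(1-2s)(1+s)\le1-s$ on $\overline{\mathbb D}$. For $|c|\le s$, on the unit circle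
$$|\beta+c-e^{im\theta}b|\le(1-2s)|\tilde b-b|+2s|b|+|c|\le4s.$$
Since $\varphi(e^{im\theta}b)\cdot G_\theta=0$ and $\varphi(x')-\varphi(x)=2\varphi(x,x'-x)+\varphi(x'-x)$, (2) gives on the unit circle
$$|\beta+c|\ge1-4s,\qquad|G_\theta\cdot\varphi(\beta+c)|\le\sqrt2\,|G_\theta|(8s+16s^2)\le13\,sC_0.\tag{15}$$

**Step 3: the new surface.** Now $s,\lambda,\ell,\beta$ are fixed. For each large $N$ choose by Lemma 6 some $c=c_N$ with $|c|\le s$ such that $\psi_1=\psi_0+\eta$, $\eta=\eta_c$, is nowhere zero on $\mathbb D$. By Lemma 2 it is the spinor of some $f_1$ with $f_1(0)=f_0(0)$. Put $h=h_c$ and $\kappa=\eta-h$. Below, $o(1)$ denotes quantities tending to $0$ as $N\to\infty$, uniformly in $\theta$. It remains to take $N$ large enough. With $r_N=1-N^{-1/2}$, (12) gives along each ray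
$$\int_0^1|\eta|\,dr\le\frac{2a}N=o(1),\qquad\int_0^1|\eta|^2dr\le\frac{4a^2}{2N}=2s,\qquad|\eta|\le2ae^{-\sqrt N}\ \text{ for }|z|\le r_N.\tag{16}$$

**Step 4: comparison along rays.** This step gives (P1) and (P4). Let $\gamma_i(r)=f_i(re^{i\theta})$. Then $\gamma_i'=\sum_jX_{i,j}e_j$ with $X_i=2\operatorname{Re}(e^{i\theta}\varphi(\psi_i))$ and $|X_i|=2|\psi_i|^2$. Put
$$Y=X_1-X_0=2\operatorname{Re}\big(e^{i\theta}(2\varphi(\psi_0,\eta)+\varphi(\eta))\big),\qquad|Y|\le4\sqrt2\,M|\eta|+2\sqrt2\,|\eta|^2.$$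
By (16), $\int_0^1|Y|\,dr\le4\sqrt2\,s+o(1)$ and $\int_0^{r_N}|Y|\,dr=o(1)$.

*On $[0,r_N]$.* Write $\gamma_i=(x_i,e^{\tau_i})$. Since $\tau_i'=X_{i,3}$ and $\gamma_1(0)=\gamma_0(0)$, $|\tau_1-\tau_0|\le\int_0^{r_N}|Y|\,dr=o(1)$. Since $x_{i,j}'=e^{\tau_i}X_{i,j}$,
$$|x_1-x_0|\le\int_0^{r_N}\big(|e^{\tau_1}-e^{\tau_0}||X_1|+e^{\tau_0}|Y|\big)dr=o(1),$$
because $e^{\tau_0}$ is bounded on $\overline{\mathbb D}$ and $\int_0^{r_N}|X_1|\,dr\le2M^2+o(1)$. Going first vertically and then horizontally, $d(\gamma_1,\gamma_0)\le|\tau_1-\tau_0|+e^{-\tau_0}|x_1-x_0|=o(1)$, as $e^{-\tau_0}$ is bounded too.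

*On $[r_N,1)$.* The length of $\gamma_0$ is at most $2M^2N^{-1/2}=o(1)$. The length of $\gamma_1$ is
$$\int_{r_N}^1|X_1|\,dr\le\int_{r_N}^1(|X_0|+|Y|)\,dr\le4\sqrt2\,s+o(1)\le6s.$$
Combining, for $N$ large,
$$d(\gamma_1(r),\gamma_0(r))\le4\sqrt2\,s+o(1)\ \ (0\le r<1),\qquad d(\gamma_1(r),\gamma_0(1))\le6s\ \ (r_N\le r<1).\tag{17}$$
The first inequality gives (P4) for any $R_1<1$. For $N$ large $\rho\le r_N$, and then the bound on $[0,r_N]$ together with $|\eta|\le2a\rho^N=o(1)$ on $\overline{D(\rho)}$ gives (P1).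

**Step 5: (P3), the quadratic error.** Let $r_N\le r<1$. By (17) and $d(\gamma_0(1),y(\theta))\le2$, $\gamma_1$ stays on $[r_N,r]$ in $\{d(\cdot,y(\theta))\le3\}$, and there $|G^\theta(\gamma_1)-G_\theta|\le6C_0s$. As $(F_\theta\circ\gamma_1)'=G^\theta(\gamma_1)\cdot X_1$ and $\int_{r_N}^1|X_1|\,dr\le6s$,
$$|F_\theta(\gamma_1(r))-F_\theta(\gamma_1(r_N))|\le36C_0s^2+\Big|\int_{r_N}^rG_\theta\cdot X_1\,dr\Big|.$$
Here $X_1=2\operatorname{Re}\big(e^{i\theta}(\varphi(\psi_0)+2\varphi(\psi_0,\eta)+\varphi(\eta))\big)$. The first two terms have integrals $o(1)$ over $[r_N,1]$: the first because the interval is short, the second by (16). For the third we compare $\varphi(\eta)$ with $\varphi(h)$. By (12), $|\kappa|\le\delta a|z|^N$, and $|h|\le a|z|^N$, so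
$$|\varphi(\eta)-\varphi(h)|\le\sqrt2(2|h||\kappa|+|\kappa|^2)\le\sqrt2(2+\delta)\delta a^2|z|^{2N}\le4\delta a^2|z|^{2N},\qquad\int_0^14\delta a^2r^{2N}dr\le2\delta s=1544s^2.$$
Finally $\varphi(h)=a^2z^{2(N+\ell)}\varphi(\beta+c)$. By (15) and the uniform continuity of $\beta$, for $|z|\ge r_N$ we have $|G_\theta\cdot\varphi(h)|\le a^2|z|^{2N}(13sC_0+o(1))$, whose integral is at most $\frac s2(13sC_0+o(1))$. Since $|2\operatorname{Re}\zeta|\le2|\zeta|$ and $|G_\theta|\le C_0$, altogether
$$|F_\theta(\gamma_1(r))-F_\theta(\gamma_1(r_N))|\le(36+3088+13)C_0s^2+o(1)\le Cs^2+o(1).$$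
By Step 4, $d(\gamma_1(r_N),\gamma_0(1))=o(1)$, and $F_\theta$ is $C_0$-Lipschitz. So (P3) holds for any $R_1\in[r_N,1)$, provided $N$ is large.

**Step 6: (P2), the gain in length.** For $|z|\ge r_N$, by (12) and (15), and since $|z|^\ell\ge1-o(1)$,
$$|\eta|\ge|h|-|\kappa|\ge a|z|^N\big(|z|^\ell(1-4s-o(1))-\delta\big)\ge A:=\tfrac a2|z|^N$$
for $N$ large, because $1-4s-\delta\ge 1-2^{-10}-\frac14>\frac12$. Hence $|\psi_1|\ge A-M$, and
$$|\psi_1|^2\ge\max(0,\,A^2-2AM).$$
If $A\ge M$ this follows by squaring; if $A<M$ the right side is $0$. Choose $R_1\in(\max(r_N,\rho),1)$ with $R_1^{2N+1}\ge\frac34$. The length density $2|\psi_1|^2$ is bounded below by a function of $|z|$ only. So any path in $\{r_N\le|z|\le R_1\}$ joining the two boundary circles has $\psi_1$-length at least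
$$\int_{r_N}^{R_1}2\Big(\frac{a^2}4r^{2N}-aMr^N\Big)dr\ge\frac{Ns}{2(2N+1)}\Big(\frac34-o(1)\Big)-o(1)\ge\frac s8$$
for $N$ large, since the middle expression tends to $\frac{3s}{16}$.

A path from $0$ to $\partial D(R_1)$ contains such a portion. As $\rho\le r_N$, it also contains a disjoint portion in $\overline{D(\rho)}$ from $0$ to $\partial D(\rho)$. On $\overline{D(\rho)}$ we have $\psi_1-\psi_0=o(1)$ and $|\psi_0|\ge\mu$, so $|\psi_1|^2\ge(1-o(1))|\psi_0|^2$. The latter portion therefore has $\psi_1$-length at least $(1-o(1))\,\mathrm{dist}_{\psi_0}(0,\partial D(\rho))$. Adding the two lengths gives (P2) for $N$ large. $\square$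

## 8. Infinitely many steps: proof of Theorem B

**Step 1: set-up.** Let $f_0$ with spinor $\psi_0$ be given on a disc containing $\overline{\mathbb D}$. Let $0<\nu\le\frac12$, $\delta_*=\nu/10$, $R_0=1$. If $f_0(e^{i\theta})=(x,t)$, put $y(\theta)=(x,e^{\delta_*}t)$. Then $y$ is continuous and $d(y(\theta),f_0(e^{i\theta}))=\delta_*$. Choose $s_*>0$ small, $s_n=s_*/(n+1)$, and then $\epsilon_n>0$ $(n\ge0)$ such that $s_n\le2^{-12}$, $6s_n\le\delta_*$, $\sum\epsilon_n\le\min(\frac12,\delta_*)$ and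
$$\sum_n(Cs_n^2+\epsilon_n)\le\min\big(\cosh\delta_*-\cosh\tfrac{\delta_*}2,\ \cosh2\delta_*-\cosh\delta_*\big).\tag{18}$$
This is possible since $\sum s_n^2<\infty$.

**Step 2: the induction.** We construct $R_n$ and conformal minimal immersions $f_n$ with spinors $\psi_n$ on discs containing $\overline{D(R_n)}$, with $f_n(0)=f_0(0)$. Put $\rho_{-1}=1-\nu$. Given $f_n$ and $R_n>\rho_{n-1}$, let $d_n=\mathrm{dist}_{\psi_n}(0,\partial D(R_n))$ and choose $\rho_n\in(\rho_{n-1},R_n)$ so close to $R_n$ that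

* ($\alpha$) $\mathrm{dist}_{\psi_n}(0,\partial D(\rho_n))>d_n-\epsilon_n$;
* ($\beta$) $d(f_n(re^{i\theta}),f_n(R_ne^{i\theta}))<\delta_*$ for $\rho_n\le r\le R_n$ and all $\theta$.

Both hold for $\rho_n$ close to $R_n$, because $\psi_n$ is bounded on $\overline{D(R_n)}$ and radial segments from $\partial D(\rho_n)$ to $\partial D(R_n)$ have length $O(R_n-\rho_n)$. Let
$$\mu_n=\min\Big(1,\ \min_{k\le n}\min_{\overline{D(\rho_k)}}|\psi_k|\Big)>0.$$
Apply Proposition 7 to $f_n$ with $R=R_n$, $\rho=\rho_n$, $s=s_n$, $\epsilon=\epsilon_n\mu_n\le\epsilon_n$. Set $R_{n+1}=R_1\in(\rho_n,R_n)$, $\psi_{n+1}=\psi_1$, $f_{n+1}=f_1$, which are defined on $D(R_n)\supset\overline{D(R_{n+1})}$.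

The hypothesis of Proposition 7 holds at every stage. Indeed $\cosh d(f_0(e^{i\theta}),y(\theta))=\cosh\delta_*$, and by (P3) and (18) the numbers $\cosh d(f_n(R_ne^{i\theta}),y(\theta))$ stay in $[\cosh\frac{\delta_*}2,\cosh2\delta_*]$, so
$$\tfrac{\delta_*}2\le d(f_n(R_ne^{i\theta}),y(\theta))\le2\delta_*\le2.\tag{19}$$
By (P2) and ($\alpha$), $d_{n+1}\ge d_n+\frac{s_n}8-2\epsilon_n$. Since $\sum s_n=\infty$ and $\sum\epsilon_n<\infty$, $d_n\to\infty$.

**Step 3: the limit.** The $\rho_n$ increase strictly and the $R_n$ decrease, with $\rho_n<R_m$ for all $n,m$. Let $\rho_\infty=\lim\rho_n\in(1-\nu,1]$, so $D(\rho_\infty)=\bigcup D(\rho_n)$, and all $\psi_n,f_n$ are defined there. By (P1), $|\psi_{n+1}-\psi_n|\le\epsilon_n\mu_n$ and $d(f_{n+1},f_n)\le\epsilon_n$ on $D(\rho_n)$. So $\psi_n\to\psi$ and $f_n\to f$ locally uniformly on $D(\rho_\infty)$. The limit $\psi$ is continuous and solves (5) in distributions, hence is smooth by Lemma 3. On $D(\rho_k)$, since $\mu_n\le\mu_k$ for $n\ge k$,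
$$|\psi-\psi_k|\le\sum_{n\ge k}\epsilon_n\mu_n\le\tfrac12\mu_k\le\tfrac12|\psi_k|,\qquad\text{so}\qquad|\psi|\ge\tfrac12|\psi_k|>0.\tag{20}$$
By the proof of Lemma 2(a), $f_n$ is given by integrals along paths from $0$: first $\tau$ from $\Phi_3$, then $x_j$ from $e^\tau\Phi_j$. These formulas pass to the limit. So $f$ is the conformal minimal immersion with spinor $\psi$ and $f(0)=f_0(0)$.

**Step 4: completeness.** By (20), on $D(\rho_k)$ the length density satisfies $2|\psi|^2\ge\frac14\cdot2|\psi_k|^2$. With ($\alpha$),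
$$\mathrm{dist}_\psi(0,\partial D(\rho_k))\ge\tfrac14\mathrm{dist}_{\psi_k}(0,\partial D(\rho_k))\ge\tfrac14(d_k-\epsilon_k)\to\infty.$$
A path leaving every compact subset of $D(\rho_\infty)$ leaves every $D(\rho_k)$, so it has infinite length. By the Hopf–Rinow theorem the induced metric on $D(\rho_\infty)$ is complete.

**Step 5: closeness.** Here (P4), ($\beta$) and the centers $y(\theta)$ work together: (P4) alone would add up to $\sum6s_n=\infty$, so we use it only once per point and return through the center. Let $z=re^{i\theta}\in D(\rho_\infty)$. If $r<\rho_0$, then $d(f(z),f_0(z))\le\sum\epsilon_n\le\delta_*$. If $\rho_{k-1}\le r<\rho_k$ with $k\ge1$, recall $\rho_k<R_k<R_{k-1}$. Then: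

* $d(f(z),f_k(z))\le\sum_{n\ge k}\epsilon_n\le\delta_*$;
* $d(f_k(z),f_{k-1}(z))\le6s_{k-1}+\epsilon_{k-1}\le2\delta_*$ by (P4), since $r\le R_k$;
* $d(f_{k-1}(z),f_{k-1}(R_{k-1}e^{i\theta}))<\delta_*$ by ($\beta$) with $n=k-1$;
* $d(f_{k-1}(R_{k-1}e^{i\theta}),y(\theta))\le2\delta_*$ by (19);
* $d(y(\theta),f_0(e^{i\theta}))=\delta_*$;
* $d(f_0(e^{i\theta}),f_0(z))<\delta_*$ by ($\beta$) with $n=0$, since $r\ge\rho_0$.

Hence $d(f(z),f_0(z))\le8\delta_*<\nu$ on $D(\rho_\infty)$.

**Step 6: back to the unit disc.** Let $\tilde f(z)=f(\rho_\infty z)$, a complete conformal minimal immersion of $\mathbb D$, and let $L=2\max_{\overline{\mathbb D}}|\psi_0|^2$. The segment from $\rho_\infty z$ to $z$ has $\psi_0$-length at most $L(1-\rho_\infty)\le L\nu$, so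
$$d(\tilde f(z),f_0(z))\le8\delta_*+d(f_0(\rho_\infty z),f_0(z))\le\tfrac8{10}\nu+L\nu,\qquad\text{hence}\qquad\sup_{z\in\mathbb D}d(\tilde f(z),f_0(z))<(1+L)\nu.$$
$L$ depends only on $f_0$. In Theorem B we may assume that the given tolerance is at most $\frac12$. Running the construction with that tolerance divided by $1+L$ as the value of $\nu$ proves Theorem B, and with it, by Section 2, Theorem A. $\blacksquare$
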